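# Uniqueness of $\infty$-harmonic extensions on sub-Riemannian manifolds

## 1. At most one solution: the line, and a manifold without boundary

Prescribe values $f$ on the boundary of a domain $\Omega$ and look for a function $u$ inside that solves the $\infty$-Laplace equation $\Delta_\infty u=0$, an equation built only from derivatives along certain allowed directions. How many solutions can there be? The first guess is: at most one. This is what a maximum principle would say, namely that the difference of two solutions is largest on the boundary. These notes prove that the guess is right on every connected sub-Riemannian manifold. But the guess deserves a test. The operator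
$$\Delta_\infty u=\sum_{i,j}X_iu\,X_ju\,X_iX_ju$$
only looks at second derivatives of $u$ in the direction of its own horizontal gradient, and it looks at nothing at all where this gradient vanishes.

The simplest case is the line, with one field $X_1=\partial$, so that $\Delta_\infty u=(u')^2u''$. Take $\Omega=(0,1)$ and $u\in C([0,1])$. As usual for equations of this kind, "solution" is meant in the viscosity sense: if $\varphi\in C^2$ and $u-\varphi$ has a local maximum at an interior point $\hat x$, then $(\varphi')^2\varphi''(\hat x)\ge0$; at a local minimum, $(\varphi')^2\varphi''(\hat x)\le0$. Let $\ell$ be the affine function with $\ell(0)=u(0)$, $\ell(1)=u(1)$, of slope $b$. Suppose first that $b\ge 0$ and that $u(x_1)>\ell(x_1)$ for some $x_1$. Put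
$$\varphi(x)=\ell(x)+\eta(3x-x^2),\qquad \eta>0 .$$
Then $\varphi\ge\ell$ on $[0,1]$, $\varphi'=b+\eta(3-2x)\ge\eta>0$ and $\varphi''=-2\eta<0$. For small $\eta$ we still have $u(x_1)>\varphi(x_1)$, while $u\le\varphi$ at the two end points. So $u-\varphi$ has an interior maximum, where $(\varphi')^2\varphi''<0$, a contradiction. If $b<0$, use $\varphi(x)=\ell(x)+\eta\big(3(1-x)-(1-x)^2\big)$, for which $\varphi'=b-\eta(1+2x)<0$ and $\varphi''=-2\eta$. Hence $u\le\ell$, and the same argument for $-u$ gives $u\ge\ell$. The only solution is the affine one, and the guess passes.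

A second test shows that the boundary must be there: if $M$ is compact and $\Omega=M$, all constants are solutions. We therefore always assume $\partial\Omega\ne\emptyset$.

Viscosity solutions of the Dirichlet problem are unique on Riemannian manifolds and on Carnot groups. For the general case, Juan J. Manfredi and Shirsho Mukherjee, "Comparison principles for degenerate sub-elliptic equations in non-divergence form", arXiv:2409.15144 (2024), write: "For general sub-Riemannian manifolds it is not known whether $\infty$-harmonic functions are absolute minimisers and the uniqueness to the Dirichlet problem is open." We shall prove both.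

## 2. Horizontal curves, the operator, and viscosity solutions

**Definition (sub-Riemannian manifold).** $M$ is a smooth connected $n$-dimensional manifold with a smooth distribution locally spanned by smooth fields $X_1,\dots,X_m$, orthonormal for the sub-Riemannian metric, which satisfy Hörmander's rank condition: the Lie algebra generated by $X_1,\dots,X_m$ spans the tangent space at every point. A horizontal curve is an absolutely continuous curve $c$ with $\dot c=\sum h_iX_i(c)$ almost everywhere; its length is $\int|h|\,dt$. The Carnot–Carathéodory distance $d(x,y)$ is the infimum of the lengths of horizontal curves from $x$ to $y$.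

By Chow's theorem $d$ is finite, continuous, and induces the manifold topology. We write $B(x,r)$ and $\bar B(x,r)=\{d(x,\cdot)\le r\}$ for $d$-balls; the first is open and the second closed. From now on "curve" means horizontal curve when its length is mentioned. The following trivial remark is used many times: cutting a curve of length $\ell$ from $x$ to $y$ at arclength $s\in[0,\ell]$ gives a point $q$ with
$$d(x,q)\le s,\qquad d(q,y)\le \ell-s. \tag{1}$$

*Two examples.* The Grushin plane is $\mathbb R^2$ with $X_1=\partial_x$, $X_2=x\,\partial_y$, whose bracket is $\partial_y$. Its fields become dependent on the axis $x=0$, so it is an example in our strict sense only on $\{x\ne0\}$; we use it there. The Martinet space is $\mathbb R^3$ with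
$$X_1=\partial_1,\qquad X_2=\partial_2+\tfrac12x_1^2\,\partial_3,\qquad [X_1,X_2]=x_1\partial_3,\qquad [X_1,[X_1,X_2]]=\partial_3 .$$
A horizontal curve satisfies $\dot x_3=\frac12x_1^2\dot x_2$, and its length is the Euclidean length of its projection to the $(x_1,x_2)$-plane.

For $\varphi\in C^2$ let $\mathfrak X\varphi=(X_1\varphi,\dots,X_m\varphi)$. With $(\mathfrak X^2\varphi)^*$ the matrix of entries $\frac12(X_iX_j\varphi+X_jX_i\varphi)$, the sub-Riemannian $\infty$-Laplacian is
$$\Delta_\infty\varphi=\big\langle(\mathfrak X^2\varphi)^*\,\mathfrak X\varphi,\mathfrak X\varphi\big\rangle=\sum_{i,j}X_i\varphi\,X_j\varphi\,X_iX_j\varphi .$$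
Since $\frac12X_i(|\mathfrak X\varphi|^2)=\sum_jX_j\varphi\,X_iX_j\varphi$,
$$\Delta_\infty\varphi=\tfrac12\sum_iX_i\varphi\,X_i\big(|\mathfrak X\varphi|^2\big). \tag{2}$$
A change of orthonormal frame is multiplication by an orthogonal matrix of functions, which changes neither $|\mathfrak X\varphi|^2$ nor the first-order operator $\sum_i X_i\varphi\,X_i$. So $\Delta_\infty$ does not depend on the frame. It is odd: $\Delta_\infty(-\varphi)=-\Delta_\infty\varphi$. For $G\in C^2(\mathbb R)$ we have $X_i(G\circ\varphi)=G'(\varphi)X_i\varphi$ and $|\mathfrak X(G\circ\varphi)|^2=G'(\varphi)^2|\mathfrak X\varphi|^2$; inserting this in (2) gives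
$$\Delta_\infty(G\circ\varphi)=G'(\varphi)^3\,\Delta_\infty\varphi+G'(\varphi)^2G''(\varphi)\,|\mathfrak X\varphi|^4. \tag{3}$$
Finally, fix a point $\hat x$, put $\hat h_i=X_i\varphi(\hat x)$ and let $W=\sum_i\hat h_iX_i$ with these numbers as *constant* coefficients. If $\dot c=W(c)$, $c(0)=\hat x$, then
$$\Delta_\infty\varphi(\hat x)=\sum_{i,j}\hat h_i\hat h_j\,X_iX_j\varphi(\hat x)=(W^2\varphi)(\hat x)=\frac{d^2}{ds^2}\varphi(c(s))\Big|_{s=0}. \tag{4}$$

*Example.* In the Grushin plane $|\mathfrak X x|^2=1$, so $\Delta_\infty x=0$ by (2). Also $\mathfrak Xy=(0,x)$, $|\mathfrak Xy|^2=x^2$, and $\Delta_\infty y=\frac12\,x\cdot x\,\partial_y(x^2)=0$.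

**Definition (viscosity solutions).** Let $\Omega\subset M$ be open. A real-valued $u\in USC(\Omega)$ is a subsolution, written $\Delta_\infty u\ge0$, if $\Delta_\infty\varphi(\hat x)\ge0$ whenever $\varphi$ is $C^2$ near $\hat x\in\Omega$ and $u-\varphi$ has a local maximum at $\hat x$. A function $v\in LSC(\Omega)$ is a supersolution if $-v$ is a subsolution. A viscosity solution, also called an $\infty$-harmonic function, is a continuous function that is both.

**Lemma 1 (ellipticity).** If $\psi\in C^2$ and $\Delta_\infty\psi\ge0$ pointwise on an open set, then $\psi$ is a viscosity subsolution there.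

*Proof.* Let $\psi-\varphi$ have a local maximum at $\hat x$. Then $d\psi=d\varphi$ at $\hat x$, so the field $W$ and the curve $c$ of (4) are the same for $\psi$ and $\varphi$. The function $s\mapsto(\psi-\varphi)(c(s))$ has a local maximum at $0$, so its second derivative there is $\le0$, that is, $0\le\Delta_\infty\psi(\hat x)\le\Delta_\infty\varphi(\hat x)$. $\square$

The argument on the line now extends to a first class of cases on any $M$.

**Lemma 2.** Let $\Omega$ be open, $\overline\Omega$ compact, $\partial\Omega\ne\emptyset$, and let $\varphi\in C^2(\Omega)\cap C(\overline\Omega)$ satisfy $\Delta_\infty\varphi=0$ and $\mathfrak X\varphi\neq0$ in $\Omega$. Then $\varphi$ is the only viscosity solution with its boundary values.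

*Proof.* Let $u\in C(\overline\Omega)$ be another, $c=\max_{\overline\Omega}|\varphi|$ and $G(t)=t-\eta t^2$ with $\eta>0$ and $4\eta c\le1$. Then $G'\ge\frac12$ on $[-c,c]$, and (3) gives $\Delta_\infty(G\circ\varphi)=-2\eta\,G'^2|\mathfrak X\varphi|^4<0$ in $\Omega$. So $u-G(\varphi)$ has no maximum in $\Omega$, and $u-G(\varphi)\le\max_{\partial\Omega}(\varphi-G(\varphi))\le\eta c^2$. Let $\eta\to0$: $u\le\varphi$. Apply this to $-u$ and $-\varphi$ to get $u\ge\varphi$. $\square$

For instance $x$ and $y$ are the only solutions with their boundary values on bounded domains of the Grushin plane on which $x\ne0$. The device to remember is the concave function $G$: it turns "$\Delta_\infty\varphi=0$ and $|\mathfrak X\varphi|>0$" into a strict inequality.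

Two notions remain before we state the results. For a set $E$ let $\mathrm{Lip}_d(u,E)$ be the least Lipschitz constant of $u$ on $E$ with respect to $d$.

**Definition (absolutely minimizing).** $u\in C(\Omega)$ is absolutely minimizing if $\mathrm{Lip}_d(u,V)=\mathrm{Lip}_d(u,\partial V)$ for all nonempty open $V$ with $\overline V\subset\Omega$, both constants being finite.

**Definition (comparison with cones from above).** For every open nonempty $V$ with $\overline V\subset\Omega$ and all $z\in M$, $a\in\mathbb R$, $b\ge0$: if $u\le a+b\,d(z,\cdot)$ on $\partial(V\setminus\{z\})$, then $u\le a+b\,d(z,\cdot)$ on $V\setminus\{z\}$.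

*Example.* On $\Omega=(-1,1)\subset\mathbb R$ the function $|t|$ is not absolutely minimizing: for $V=(-\frac12,\frac12)$ the constants are $\mathrm{Lip}(u,\partial V)=0$ and $\mathrm{Lip}(u,V)=1$. An absolutely minimizing $u$ on an interval is affine. Indeed, for $V=(\alpha,\beta)$ and, say, $u(\beta)\ge u(\alpha)$, put $L=(u(\beta)-u(\alpha))/(\beta-\alpha)=\mathrm{Lip}(u,\partial V)$; the inequalities $u(t)-u(\alpha)\le L(t-\alpha)$ and $u(\beta)-u(t)\le L(\beta-t)$ add up to an equality, so both are equalities.

**Theorem 3 (uniqueness).** Let $M$ be a connected sub-Riemannian manifold, $\Omega\subset M$ a domain with compact closure and $\partial\Omega\ne\emptyset$, and let $f\in C^{0,1}(\partial\Omega)$ be Lipschitz with respect to $d$. Then the Dirichlet problem $\Delta_\infty u=0$ in $\Omega$, $u=f$ on $\partial\Omega$, has at most one viscosity solution $u\in C(\overline\Omega)$.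

**Theorem 4 (comparison and well-posedness).** Let $\Omega\subset M$ be open, $\overline\Omega$ compact, $\partial\Omega\ne\emptyset$. If $u\in USC(\overline\Omega)$ and $v\in LSC(\overline\Omega)$ are real-valued and are respectively a sub- and a supersolution in $\Omega$, then $u-v\le\max_{\partial\Omega}(u-v)$ in $\Omega$. Consequently, for every $f\in C(\partial\Omega)$ the Dirichlet problem has exactly one viscosity solution in $C(\overline\Omega)$.

**Theorem 5 (classification).** Let $\Omega$ be as in Theorem 4. For real-valued $u\in USC(\Omega)$ the following are equivalent: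

* (a) $\Delta_\infty u\ge0$ in the viscosity sense;
* (b) $u$ satisfies comparison with cones from above;
* (c) $u(y)\le u(x)+\big(\max_{\bar B(x,R)}u-u(x)\big)\frac{d(x,y)}R$ whenever $x\in\Omega$, $0<R<\mathrm{dist}(x,\partial\Omega)$, $d(x,y)\le R$.

Moreover $u\in C(\Omega)$ is $\infty$-harmonic if and only if it is absolutely minimizing.

## 3. Comparison from one inequality on balls

Lemma 2 needs one of the two functions to be smooth. For two nonsmooth functions we isolate an inequality that involves only $d$, and show that it alone yields comparison. This section is the Armstrong–Smart argument; it contains no derivatives.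

Throughout, $W\subset M$ is nonempty and open, $\overline W$ is compact and $\partial W\ne\emptyset$. A curve from a point of $W$ to a point outside $W$ meets $\partial W$. Therefore $d(x,z)\ge\mathrm{dist}(x,\partial W)$ for $x\in W$, $z\notin W$. It follows that for $s<\mathrm{dist}(x,\partial W)$ the ball $\bar B(x,s)$ lies in $W$; being closed in $M$ and contained in $\overline W$, it is compact. For $t>0$ the set
$$W_t=\{x\in\overline W:\mathrm{dist}(x,\partial W)\ge t\}$$
is a compact subset of $W$.

**Definition (property $(B)_r$ on $W$).** A real-valued $u\in USC(W)$ has this property if for all $x\in W$, $0<R<\min(r,\mathrm{dist}(x,\partial W))$ and $d(x,y)\le R$,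
$$u(y)\le u(x)+\Big(\max_{\bar B(x,R)}u-u(x)\Big)\frac{d(x,y)}R. \tag{5}$$

*Example.* On the line, convex functions have it: if $|y-x|=\theta R$, then $u(y)\le(1-\theta)u(x)+\theta\,u(x\pm R)$ with the appropriate sign.

**Lemma 6.** If $u$ has $(B)_r$ on $W$, then $u$ is locally $d$-Lipschitz in $W$, hence continuous.

*Proof.* Let $x_0\in W$, $4s<\min(r,\mathrm{dist}(x_0,\partial W))$ and $A=\max_{\bar B(x_0,4s)}u$. For $x\in B(x_0,s)$ we have $\mathrm{dist}(x,\partial W)>3s$ and $\bar B(x,2s)\subset\bar B(x_0,4s)$, so (5) is available at $x$ with $R=2s$. Take $y=x_0$ and $\theta=d(x,x_0)/(2s)<\frac12$: we get $u(x_0)\le(1-\theta)u(x)+\theta A$, that is, $(1-\theta)(A-u(x))\le A-u(x_0)$, and so $A-u(x)\le2(A-u(x_0))$. Now let $x,y\in B(x_0,s)$. Since $d(x,y)<2s$, (5) at $x$ gives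
$$u(y)-u(x)\le\frac{A-u(x)}{2s}\,d(x,y)\le\frac{A-u(x_0)}{s}\,d(x,y).$$
Exchange $x$ and $y$. $\square$

The next lemma shows that taking maxima over small balls turns (5) into a clean finite-difference inequality: the drop from the center to the minimum is at most the rise to the maximum.

**Lemma 7.** Let $u$ have $(B)_r$ on $W$, let $2\varepsilon<r$, and $u^\varepsilon(x)=\max_{\bar B(x,\varepsilon)}u$ for $x\in W_{2\varepsilon}$. Then $u^\varepsilon\in C(W_{2\varepsilon})$, and for $x\in W_{3\varepsilon}$ we have $\bar B(x,\varepsilon)\subset W_{2\varepsilon}$ and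
$$2u^\varepsilon(x)\le\max_{\bar B(x,\varepsilon)}u^\varepsilon+\min_{\bar B(x,\varepsilon)}u^\varepsilon .$$

*Proof.* By Lemma 6, $u$ is continuous. Let $x_j\to x$ in $W_{2\varepsilon}$.

For upper semicontinuity, pass to a subsequence along which $u^\varepsilon(x_j)$ tends to its upper limit, and write $u^\varepsilon(x_j)=u(y_j)$ with $d(x_j,y_j)\le\varepsilon$. For large $j$ the $y_j$ lie in the compact set $\bar B(x,\frac32\varepsilon)\subset W$. Along a further subsequence $y_j\to y$ with $d(x,y)\le\varepsilon$, so $u(y_j)\to u(y)\le u^\varepsilon(x)$.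

For lower semicontinuity, let $u^\varepsilon(x)=u(y)$ with $d(x,y)\le\varepsilon$. Take a curve from $x_j$ to $y$ of length $\ell_j\le d(x_j,y)+\frac1j\le\varepsilon+d(x,x_j)+\frac1j$ and cut it at arclength $\min(\varepsilon,\ell_j)$. By (1) this gives $y_j$ with $d(x_j,y_j)\le\varepsilon$ and $d(y_j,y)\le d(x,x_j)+\frac1j\to0$. Hence $u^\varepsilon(x_j)\ge u(y_j)\to u(y)$.

Now let $x\in W_{3\varepsilon}$. If $d(x,y)\le\varepsilon$, then $y\in W$ and $\mathrm{dist}(y,\partial W)\ge2\varepsilon$, so $\bar B(x,\varepsilon)\subset W_{2\varepsilon}$. Let $z$ maximize $u$ on the compact ball $\bar B(x,2\varepsilon)\subset W$. Cut curves from $x$ to $z$ of length at most $d(x,z)+\frac1j$ at their midpoints $q_j$. Then $d(x,q_j)$ and $d(q_j,z)$ are at most $\varepsilon+\frac1{2j}$. The $q_j$ eventually lie in the compact ball $\bar B(x,2\varepsilon)$ and accumulate at some $q$ with $d(x,q)\le\varepsilon$, $d(q,z)\le\varepsilon$. So $\max_{\bar B(x,\varepsilon)}u^\varepsilon\ge u^\varepsilon(q)\ge u(z)$. Every $y\in\bar B(x,\varepsilon)$ has $x\in\bar B(y,\varepsilon)$,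 so $\min_{\bar B(x,\varepsilon)}u^\varepsilon\ge u(x)$. Finally let $u^\varepsilon(x)=u(y)$, $d(x,y)\le\varepsilon$. Property (5) with $R=2\varepsilon$, which is less than $r$ and than $\mathrm{dist}(x,\partial W)$, gives $u(y)\le u(x)+\frac12(u(z)-u(x))$. Thus $2u^\varepsilon(x)\le u(x)+u(z)$, and the two bounds just found finish the proof. $\square$

**Lemma 8.** Let $K'\subset K\subsetneq M$, $K$ compact and nonempty, and $\bar B(x,\varepsilon)\subset K$ for $x\in K'$. Let $P,N\in C(K)$ satisfy, for $x\in K'$ and with max and min over $\bar B(x,\varepsilon)$,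
$$2P(x)\le\max P+\min P,\qquad 2N(x)\ge\max N+\min N .$$
Then $\max_K(P-N)$ is attained at a point of $K\setminus K'$.

*Proof.* Otherwise the compact set $E$ of maximum points of $P-N$ lies in $K'$. Let $F=\{x\in E:P(x)=\max_EP\}$. It is compact, nonempty and different from $M$. As $M$ is connected, $F$ is not open, so there is $x\in F$ of which $F$ is not a neighborhood. Since $x\in E$, we have $P(y)-P(x)\le N(y)-N(x)$ for all $y\in\bar B(x,\varepsilon)$. Using this at a minimum point of $N$, then the hypothesis on $P$, then the inequality again at a maximum point of $P$, then the hypothesis on $N$, we find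
$$N(x)-\min N\le P(x)-\min P\le\max P-P(x)\le\max N-N(x)\le N(x)-\min N .$$
So all these numbers equal one $s\ge0$. If $s=0$, then $P$ and $N$ are constant on $\bar B(x,\varepsilon)$, hence $\bar B(x,\varepsilon)\subset F$, and $F$ is a neighborhood of $x$, a contradiction. If $s>0$, take $z\in\bar B(x,\varepsilon)$ with $P(z)=P(x)+s$. Then $s=P(z)-P(x)\le N(z)-N(x)\le s$, so $(P-N)(z)=(P-N)(x)$, that is, $z\in E$. But $P(z)>P(x)=\max_EP$, a contradiction. $\square$

**Theorem 9 (metric comparison).** Let $u\in USC(\overline W)$ and $v\in LSC(\overline W)$ be real-valued such that $u$ and $-v$ have $(B)_r$ on $W$ for some $r>0$. Then $u-v\le\max_{\partial W}(u-v)$ in $W$.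

*Proof.* Let $v_\varepsilon=\min_{\bar B(\cdot,\varepsilon)}v=-(-v)^\varepsilon$. For small $\varepsilon$ the set $K=W_{2\varepsilon}$ is nonempty, and it is not $M$ because it misses $\partial W\neq\emptyset$. Lemma 7 for $u$ and for $-v$ provides the hypotheses of Lemma 8 with $K'=W_{3\varepsilon}$, $P=u^\varepsilon$, $N=v_\varepsilon$. So there is $x_\varepsilon\in W_{2\varepsilon}\setminus W_{3\varepsilon}$ that maximizes $u^\varepsilon-v_\varepsilon$ on $W_{2\varepsilon}$. Write $(u^\varepsilon-v_\varepsilon)(x_\varepsilon)=u(y_\varepsilon)-v(z_\varepsilon)$ with $y_\varepsilon,z_\varepsilon\in\bar B(x_\varepsilon,\varepsilon)$. Since $\mathrm{dist}(x_\varepsilon,\partial W)<3\varepsilon$ and $\overline W$ is compact, along a sequence $\varepsilon\to0$ all of $x_\varepsilon,y_\varepsilon,z_\varepsilon$ converge to one point $x^*\in\partial W$. For fixed $x\in W$ and small $\varepsilon$,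
$$u(x)-v(x)\le u^\varepsilon(x)-v_\varepsilon(x)\le u(y_\varepsilon)-v(z_\varepsilon),$$
and the upper limit of the right side is at most $u(x^*)-v(x^*)$ by semicontinuity on $\overline W$. $\square$

So uniqueness will follow once we know that subsolutions have $(B)_r$ for some $r>0$. Only small balls matter, so we may work in one chart.

## 4. Cones where $d$ is smooth, and the Martinet point where no test function exists

Fix $x_0$ and write $D=d(x_0,\cdot)$. Property (5) at $x_0$ says that $u$ stays below a cone $u(x_0)+bD$ on a ball once it does so at the center and at distance $R$. The sensible first attempt is the device of Lemma 2 with $\varphi=D$.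

Suppose $D$ is $C^2$ on an open set not containing $x_0$. Then $|\mathfrak XD|=1$ there. Indeed, $|D(x)-D(y)|\le d(x,y)$ gives $|\mathfrak XD|\le1$, by differentiating $D$ along unit-speed flows of constant-coefficient combinations of the $X_i$. Conversely, cut almost minimizing curves from $x$ to $x_0$ at a small arclength $\tau$. This gives pieces of length $\tau$ starting at $x$ along which $D$ drops by almost $\tau$. Hence $\sup|\mathfrak XD|\geq1$ over $\bar B(x,\tau)$, and letting $\tau\to0$, $|\mathfrak XD(x)|\ge1$ by continuity. So $|\mathfrak XD|^2$ is constant, $\Delta_\infty D=0$ by (2), and for $G'>0$, $G''<0$ formula (3) gives $\Delta_\infty(G\circ D)=G'^2G''<0$. A subsolution cannot have a local maximum of $u-G(D)$ at such a point. If $D$ is not smooth, it would still suffice to have, at the maximum point $\hat x$, a $C^2$ function $\varphi\ge D$ near $\hat x$ with $\varphi(\hat x)=D(\hat x)$ and suitable derivatives, because then $G(\varphi)$ is a test function for $u$.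

Here is the exact point where this stops working. In the Martinet space take $x_0=0$ and $\hat x=(0,1,0)$. The segment $t\mapsto(0,t,0)$ is horizontal of length $1$, and every horizontal curve from $0$ to $\hat x$ has a projection joining $(0,0)$ to $(0,1)$; so $D(\hat x)=1$. We claim
$$D(0,1,-z)\ge1+2\sqrt z\qquad\text{for } 0<z<\tfrac14 .$$
Take a curve from $0$ to $(0,1,-z)$ of length $1+\ell$. If $\ell>1$, then $\ell>2\sqrt z$. Let $\ell\le1$. If its projection passes through $(\alpha,\beta)$, then, reflecting the second piece, $1+\ell\ge|(\alpha,\beta)|+|(\alpha,1-\beta)|\ge|(2\alpha,1)|$, so $4\alpha^2\le2\ell+\ell^2$ and $\alpha^2\le\ell$. Hence $x_1^2\le\ell$ along the curve. With $\dot x_2=h_2$ we have $\int h_2=1$ and $\int|h_2|\le1+\ell$, so the negative part satisfies $\int h_2^-\le\ell/2$. Therefore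
$$z=-\int\tfrac12x_1^2h_2\,dt\le\tfrac12\,\ell\int h_2^-\,dt\le\tfrac14\ell^2,$$
that is, $\ell\ge2\sqrt z$. This proves the claim. If some $\varphi\ge D$ with $\varphi(\hat x)=1$ were merely differentiable at $\hat x$, then $1+2\sqrt z\le\varphi(0,1,-z)=1+O(z)$, which is false for small $z$. So no differentiable function, let alone a $C^2$ one, touches $D$ from above at $\hat x$. If the maximum of $u-G(D)$ sits there, the attempt produces no test function at all.

## 5. Riemannian distances and the vertical energy $\kappa$

The way around the Martinet point is to replace $D$ by Riemannian distances $D_\varepsilon\uparrow D$, obtained by allowing nonhorizontal motion at the high price $\varepsilon^{-1}$ per unit length. Each $D_\varepsilon$ is touched from above by smooth functions away from $x_0$. The danger is that their second derivatives may blow up like $\varepsilon^{-2}$. But (4) only asks for the second derivative in the horizontal direction $w$, while the $g_\varepsilon$-geodesic moves in the direction $w+k$ with a small nonhorizontal part $k=\varepsilon^2p$,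 $p$ being its covector. If the touching function is built around the geodesic, displacements from the geodesic occur along $w$ only at rate $-k$, and the large Hessian costs $\varepsilon^{-2}|k|^2=\varepsilon^2|p|^2$. This is $\kappa$, the share of the energy that the geodesic spends on nonhorizontal motion at its end. It tends to $0$ even if $|p|\to\infty$: a geodesic with much nonhorizontal energy could be replaced by a noticeably shorter horizontal curve ending nearby, which contradicts the fact that $D$ is continuous and not smaller than $D_\varepsilon$.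

**Proposition 10 (cones on small balls).** Let $\Omega\subset M$ be open, let $U\subset M$ be a chart domain carrying an orthonormal frame $X_1,\dots,X_m$, let $x_0\in M$ and $0<R<R_1$, and let $Q:=\bar B(x_0,R_1)$ be compact and contained in $U\cap\Omega$. If $u\in USC(\Omega)$ is real-valued with $\Delta_\infty u\ge0$ in the viscosity sense, then for all $x\in\bar B(x_0,R)$
$$u(x)\le u(x_0)+\Big(\max_{\bar B(x_0,R)}u-u(x_0)\Big)\frac{d(x_0,x)}R .$$

*Proof.* Identify $U$ with an open subset of $\mathbb R^n$; norms $|\cdot|$ and dots are Euclidean. Multiply the $X_i$ by a cutoff that is $1$ on an open set $N\supset Q$ and has compact support in $U$. We get smooth compactly supported fields on $\mathbb R^n$, still called $X_i$, unchanged on $N$. Put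
$$\Lambda=\Big(\sum_i\sup\|DX_i\|^2\Big)^{1/2},\qquad\Lambda_2=\Big(\sum_i\sup\|D^2X_i\|^2\Big)^{1/2},$$
$$D(x)=d(x_0,x),\qquad\omega(s)=\sup\{d(x,y):x,y\in Q,\ |x-y|\le s\}.$$
We have $\omega(s)\to0$ as $s\to0$: otherwise there are $x_j,y_j\in Q$ with $|x_j-y_j|\to0$ and $d(x_j,y_j)\ge c>0$, and a common limit point contradicts the continuity of $d$.

**Step 1 (the metrics $g_\varepsilon$ and their geodesics).** This step sets up $D_\varepsilon$ and the equations used later. For $0<\varepsilon\le1$ let $g_\varepsilon$ be the Riemannian metric on $\mathbb R^n$ with cometric $\sum_i\langle p,X_i\rangle^2+\varepsilon^2|p|^2$. The cometric lies between $\varepsilon^2|p|^2$ and a constant times $|p|^2$, so $g_\varepsilon$ is equivalent to the Euclidean metric and is complete. We claim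
$$g_\varepsilon(v,v)=\min\Big\{|h|^2+\varepsilon^{-2}|k|^2:\ h\in\mathbb R^m,\ k\in\mathbb R^n,\ \sum_ih_iX_i+k=v\Big\}. \tag{6}$$
If $v=\sum h_iX_i+k$, then for every covector $q$, by Cauchy–Schwarz,
$$q\cdot v=\sum_ih_i\langle q,X_i\rangle+(\varepsilon^{-1}k)\cdot(\varepsilon q)\le\big(|h|^2+\varepsilon^{-2}|k|^2\big)^{1/2}\Big(\sum_i\langle q,X_i\rangle^2+\varepsilon^2|q|^2\Big)^{1/2}.$$
Since $g_\varepsilon(v,v)^{1/2}$ is the maximum of $q\cdot v$ over covectors of cometric norm $1$, we get "$\le$" in (6). For the covector $p$ dual to $v$, $v=\sum\langle p,X_i\rangle X_i+\varepsilon^2p$, and the choice $h_i=\langle p,X_i\rangle$, $k=\varepsilon^2p$ gives $|h|^2+\varepsilon^{-2}|k|^2=\sum\langle p,X_i\rangle^2+\varepsilon^2|p|^2=g_\varepsilon(v,v)$.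

Let $D_\varepsilon$ be the $g_\varepsilon$-distance to $x_0$. If $D(x)\le R$, horizontal curves from $x_0$ to $x$ of length less than $R_1$ stay in $Q$, where the fields are unchanged; by (6) with $k=0$ their $g_\varepsilon$-length is at most their length. Hence $D_\varepsilon\le D$ on $\bar B(x_0,R)$.

Let $x\in\bar B(x_0,R)\setminus\{x_0\}$ and $T=D_\varepsilon(x)\le R$. By completeness there is a unit-speed minimizing $g_\varepsilon$-geodesic $\gamma:[0,T]\to\mathbb R^n$ from $x_0$ to $x$; let $p(t)$ be its dual covector, $h_i=\langle p,X_i(\gamma)\rangle$ and $k=\varepsilon^2p$. Hamilton's equations for $\frac12\big(\sum\langle p,X_i\rangle^2+\varepsilon^2|p|^2\big)$, together with unit speed, read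
$$\dot\gamma=\sum_ih_iX_i(\gamma)+k,\qquad\dot p=-\sum_ih_i\,DX_i(\gamma)^Tp,\qquad|h|^2+\varepsilon^2|p|^2=1=p\cdot\dot\gamma. \tag{7}$$
By completeness the geodesic extends to all times, and (7) persists. In particular $|h|\le1$, $\varepsilon|p|\le1$, $|k|\le\varepsilon$ and $|\dot p|\le\Lambda|p|$. The geodesic may leave $Q$; this does no harm, since the fields live on $\mathbb R^n$.

**Step 2 (the vertical energy is small).** This step shows that $D_\varepsilon\to D$ uniformly and that the end value
$$\kappa:=\varepsilon^2|p(T)|^2$$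
is small. From $|\dot p|\le\Lambda|p|$ we get $|p(t)|\ge e^{-\Lambda(T-t)}|p(T)|$, so $\varepsilon^2|p(t)|^2\ge e^{-2\Lambda R}\kappa$ on $[0,T]$, and
$$|h(t)|=\sqrt{1-\varepsilon^2|p(t)|^2}\le1-\tfrac12e^{-2\Lambda R}\kappa .$$
Drop the nonhorizontal part: let $\dot y=\sum h_i(t)X_i(y)$, $y(0)=x_0$. As long as $y$ stays in $N$ it is a genuine horizontal curve of length at most $T\le R$, so it lies in the compact set $\bar B(x_0,R)\subset N$. A first exit time from the open set $N$ would have $y$ in $\bar B(x_0,R)\subset N$ by closedness, which is impossible. So $y$ stays in $\bar B(x_0,R)$ on $[0,T]$, and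
$$D(y(T))\le\int_0^T|h|\,dt\le T\big(1-\tfrac12e^{-2\Lambda R}\kappa\big).$$
Moreover $|\gamma(t)-y(t)|\le\int_0^t(\Lambda|\gamma-y|+\varepsilon)\,d\tau$, so Gronwall's inequality gives $|y(T)-x|\le C_0\varepsilon$ with $C_0=Re^{\Lambda R}$. Both $x$ and $y(T)$ lie in $Q$, so
$$D(x)\le D(y(T))+d(y(T),x)\le T\big(1-\tfrac12e^{-2\Lambda R}\kappa\big)+\omega(C_0\varepsilon),\qquad T=D_\varepsilon(x)\le D(x).$$
Read once without the $\kappa$ term and once with $D(x)\ge T$, this yields
$$0\le D-D_\varepsilon\le\omega(C_0\varepsilon)\ \text{ on }\bar B(x_0,R),\qquad\kappa\le\frac{2e^{2\Lambda R}\,\omega(C_0\varepsilon)}{D_\varepsilon(x)}. \tag{8}$$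

*A check.* For $X_1=\partial_1$, $X_2=\partial_2$ in the plane and $x_0=0$ (no cutoff needed), the cometric is $(1+\varepsilon^2)|p|^2$, so $D_\varepsilon=|x|/\sqrt{1+\varepsilon^2}$, $|p|^2=1/(1+\varepsilon^2)$ and $\kappa=\varepsilon^2/(1+\varepsilon^2)$. One sees $|\mathfrak XD_\varepsilon|^2=1/(1+\varepsilon^2)=1-\kappa$, which is the general pattern of the next step.

**Step 3 (a quadratic upper bound along the geodesic).** This step bounds $D_\varepsilon$ from above near the end of $\gamma$, with an explicit dependence on $\varepsilon$. Let $\hat x\in B(x_0,R)$ with $T=D_\varepsilon(\hat x)\in[\rho,R)$ for some $\rho>0$, take $\gamma,p,h,k,\kappa$ as above with $x=\hat x$, and assume $\kappa<1$. Let $|a|\le\min(\rho/2,1)$ and $\xi\in\mathbb R^n$. Deform the geodesic: with $\zeta(t)=t/(T+a)$, the curve $\gamma(t)+\zeta(t)\xi$, $t\in[0,T+a]$, joins $x_0$ to $\gamma(T+a)+\xi$. By (7) its velocity is $\sum h_iX_i(\gamma+\zeta\xi)+k+\delta$ with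
$$\delta=\zeta'\xi+\sum_ih_i\big(X_i(\gamma)-X_i(\gamma+\zeta\xi)\big)=\delta_1+\delta_2,\qquad\delta_1=\zeta'\xi-\zeta\sum_ih_iDX_i(\gamma)\xi .$$
Since $0\le\zeta\le1$, $0<\zeta'=1/(T+a)\le2/\rho$ and $|h|\le1$, Taylor's formula gives
$$|\delta|\le(2/\rho+\Lambda)|\xi|,\qquad|\delta_2|\le\tfrac12\Lambda_2|\xi|^2 .$$
By (6) and $\sqrt s\le\frac{1+s}2$,
$$D_\varepsilon(\gamma(T+a)+\xi)\le\tfrac12\int_0^{T+a}\big(1+|h|^2+\varepsilon^{-2}|k+\delta|^2\big)dt .$$
Expand the square. By (7), $|h|^2+\varepsilon^{-2}|k|^2=|h|^2+\varepsilon^2|p|^2=1$, and $2\varepsilon^{-2}k\cdot\delta=2p\cdot\delta$. So the right side equals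
$$T+a+\int_0^{T+a}p\cdot\delta\,dt+\frac1{2\varepsilon^2}\int_0^{T+a}|\delta|^2dt .$$
The first-order part integrates exactly: by the equation for $\dot p$, $p\cdot\delta_1=\zeta'\,p\cdot\xi+\zeta\,\dot p\cdot\xi=(\zeta\,p\cdot\xi)'$, hence $\int_0^{T+a}p\cdot\delta_1\,dt=p(T+a)\cdot\xi$. For the rest use $|p|\le\varepsilon^{-1}\le\varepsilon^{-2}$ and $T+a\le R+1$:
$$D_\varepsilon(\gamma(T+a)+\xi)\le T+a+p(T+a)\cdot\xi+C_1\varepsilon^{-2}|\xi|^2,\qquad C_1=\tfrac12(R+1)\big[(2/\rho+\Lambda)^2+\Lambda_2\big]. \tag{9}$$
The constant $C_1$ does not depend on $\varepsilon$.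

**Step 4 (the touching function and its $\infty$-Laplacian).** This step turns (9) into a smooth $\varphi\ge D_\varepsilon$ and shows that $\Delta_\infty\varphi(\hat x)$ is at most a constant times $\kappa$. Write $\hat p=p(T)$, $\hat h=h(T)$, $\hat k=\varepsilon^2\hat p$, $w=\sum\hat h_iX_i(\hat x)$, so that $\dot\gamma(T)=w+\hat k$. Since $\hat p\cdot w=|\hat h|^2=1-\kappa>0$, $w\ne0$. Put
$$a(x)=\frac{w\cdot(x-\hat x)}{|w|^2},\qquad\xi(x)=x-\gamma(T+a(x)),$$
$$\varphi(x)=T+a(x)+p(T+a(x))\cdot\xi(x)+C_1\varepsilon^{-2}|\xi(x)|^2 .$$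
Then $\varphi$ is smooth near $\hat x$. As $\gamma(T+a(x))+\xi(x)=x$, (9) gives $\varphi\ge D_\varepsilon$ near $\hat x$, and $a(\hat x)=0$, $\xi(\hat x)=0$ give $\varphi(\hat x)=T=D_\varepsilon(\hat x)$.

First derivatives: at $\hat x$, $\xi=0$ and $d\xi=I-\dot\gamma(T)\otimes da$, so
$$d\varphi=da+\hat p-(\hat p\cdot\dot\gamma(T))\,da=\hat p,$$
because $\hat p\cdot\dot\gamma(T)=1$. Hence $X_i\varphi(\hat x)=\hat h_i$ and $|\mathfrak X\varphi(\hat x)|^2=1-\kappa$.

Second derivative: by (4), $\Delta_\infty\varphi(\hat x)=\frac{d^2}{ds^2}\varphi(c(s))|_{s=0}$ with $\dot c=W(c)$, $W=\sum\hat h_iX_i$, $c(0)=\hat x$, $c'(0)=w$. Along $c$ we have $a(0)=0$, $a'(0)=1$; put $\alpha=a''(0)$. Next, $\xi=c-\gamma(T+a)$ gives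
$$\xi(0)=0,\qquad\xi'(0)=w-\dot\gamma(T)=-\hat k,\qquad\xi''(0)=c''(0)-\ddot\gamma(T)-\alpha\dot\gamma(T).$$
Since $\xi(0)=0$, the second derivative of $p(T+a)\cdot\xi$ at $s=0$ is $2\dot p(T)\cdot\xi'(0)+\hat p\cdot\xi''(0)$, and that of $|\xi|^2$ is $2|\xi'(0)|^2$. Using $\hat p\cdot\dot\gamma(T)=1$,
$$\Delta_\infty\varphi(\hat x)=\alpha-2\dot p(T)\cdot\hat k+\hat p\cdot c''(0)-\hat p\cdot\ddot\gamma(T)-\alpha+2C_1\varepsilon^{-2}|\hat k|^2 .$$
The two $\alpha$'s cancel. Since $c''(0)=\sum\hat h_iDX_i(\hat x)w$, the equation for $\dot p$ gives $\hat p\cdot c''(0)=-\dot p(T)\cdot w$. Differentiating $p\cdot\dot\gamma=1$ gives $-\hat p\cdot\ddot\gamma(T)=\dot p(T)\cdot\dot\gamma(T)=\dot p(T)\cdot(w+\hat k)$. So the terms with $w$ cancel too, and with $|\dot p(T)|\le\Lambda|\hat p|$, $\hat k=\varepsilon^2\hat p$,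
$$\Delta_\infty\varphi(\hat x)=-\dot p(T)\cdot\hat k+2C_1\varepsilon^2|\hat p|^2\le(\Lambda+2C_1)\,\kappa. \tag{10}$$

**Step 5 (the contradiction).** This step runs the argument of Section 4 with $D_\varepsilon$ in place of $D$. Let $A=\max_{\bar B(x_0,R)}u$. If $A=u(x_0)$, the claim is $u\le A$. Otherwise put $b=(A-u(x_0))/R>0$ and suppose $u(x_1)>u(x_0)+bD(x_1)$ for some $x_1\in\bar B(x_0,R)$. Let
$$G(t)=bt+\eta\,t(R-t),\qquad0<\eta<\frac b{2R},$$
with $\eta$ so small that $u(x_1)>u(x_0)+G(D(x_1))$. On $[0,R]$ we have $b/2\le G'\le b+\eta R$ and $G''=-2\eta$. Let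
$$\mu=\max_{\bar B(x_0,R)}\big(u-u(x_0)-G(D)\big)>0 .$$
The set $S=\{u-u(x_0)-G(D)\ge\mu/2\}\subset\bar B(x_0,R)$ is compact by upper semicontinuity. At $x_0$ the function $u-u(x_0)-G(D)$ is $0$, and where $D=R$ it is $u-A\le0$. So $S$ contains no such point, and there is $\rho>0$ with $2\rho\le D\le R-2\rho$ on $S$. Use this $\rho$ in Step 3.

By (8), for small $\varepsilon$ we have $|G(D_\varepsilon)-G(D)|\le\mu/8$ on $\bar B(x_0,R)$ and $\omega(C_0\varepsilon)\le\rho$. Let $\hat x$ be a maximum point of $u-u(x_0)-G(D_\varepsilon)$ on $\bar B(x_0,R)$. The maximum is at least $\mu-\mu/8$, so $u-u(x_0)-G(D)\ge\mu-\mu/4$ at $\hat x$, and $\hat x\in S$. Hence $D(\hat x)\le R-2\rho$, so $\hat x\in B(x_0,R)$ is an interior point where the fields are unmodified, and $\rho\le D_\varepsilon(\hat x)\le R-2\rho$. By (8) the corresponding $\kappa=\kappa_\varepsilon\le2e^{2\Lambda R}\omega(C_0\varepsilon)/\rho$ tends to $0$ as $\varepsilon\to0$; in particular $\kappa_\varepsilon<1$ for small $\varepsilon$, and Steps 3 and 4 apply.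

Near $\hat x$ we have $0\le D_\varepsilon\le\varphi<R$, and $G$ is increasing on $[0,R]$, so $G(D_\varepsilon)\le G(\varphi)$ with equality at $\hat x$. Thus $u-G(\varphi)$ has a local maximum at $\hat x$. By the subsolution property, (3), (10) and $|\mathfrak X\varphi(\hat x)|^4=(1-\kappa_\varepsilon)^2$,
$$0\le\Delta_\infty(G\circ\varphi)(\hat x)\le G'^2\Big[(b+\eta R)(\Lambda+2C_1)\,\kappa_\varepsilon-2\eta\,(1-\kappa_\varepsilon)^2\Big],$$
where $G'$ is taken at $T$. Since $G'\ge b/2>0$ and $b,\eta,R,\Lambda,C_1$ do not depend on $\varepsilon$, the right side is negative for small $\varepsilon$, a contradiction. $\square$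

## 6. Comparison for sub- and supersolutions

**Corollary 11.** Let $\Omega$ be open, $\overline\Omega$ compact, $\partial\Omega\neq\emptyset$. There is $r_0>0$ such that every subsolution $u\in USC(\Omega)$ has $(B)_{r_0}$ on $\Omega$. Likewise $-v$ has $(B)_{r_0}$ for every supersolution $v$.

*Proof.* Each $x\in\overline\Omega$ has a ball $B(x,2r_x)$ inside a chart domain carrying an orthonormal frame. Finitely many of the balls $B(x,r_x)$ cover $\overline\Omega$; let $r_0$ be the smallest of their radii. Then for every $x\in\overline\Omega$ the ball $\bar B(x,r_0)$ lies in a framed chart domain. Let $x\in\Omega$ and $R<R_1<\min(r_0,\mathrm{dist}(x,\partial\Omega))$. By the beginning of Section 3, $\bar B(x,R_1)$ is a compact subset of $\Omega$, and it lies in a framed chart domain. So Proposition 10 with $x_0=x$ applies and gives (5). $\square$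

**Proof of the comparison in Theorem 4 and of Theorem 3.** By Corollary 11, $u$ and $-v$ have $(B)_{r_0}$ on $\Omega$; Theorem 9 with $W=\Omega$ gives $u-v\le\max_{\partial\Omega}(u-v)$. If $u_1,u_2\in C(\overline\Omega)$ are solutions with the same boundary values, then $u_1-u_2\le0$ and $u_2-u_1\le0$. This proves Theorem 3, and uniqueness in Theorem 4 for every $f\in C(\partial\Omega)$. $\square$

## 7. Subsolutions, cones, and absolute minimizers

Two more facts about $(B)_r$ give Theorem 5: negative cones have it, and it implies the viscosity inequality.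

**Lemma 12.** Let $W$ be as in Section 3. If $z\notin W$, $a\in\mathbb R$ and $b\ge0$, then $-(a+b\,d(z,\cdot))$ has $(B)_r$ on $W$ for every $r>0$.

*Proof.* Let $x\in W$ and $R<\mathrm{dist}(x,\partial W)\le d(z,x)$. Cut curves from $x$ to $z$ of length at most $d(x,z)+\frac1j$ at arclength $R$. By (1) and compactness of $\bar B(x,R)$ the cut points accumulate at some $q\in\bar B(x,R)$ with $d(z,q)\le d(z,x)-R$. With the triangle inequality, $\max_{\bar B(x,R)}(-d(z,\cdot))+d(z,x)=R$. So for $-(a+b\,d(z,\cdot))$ the inequality (5) reads $-b\,d(z,y)\le-b\,d(z,x)+b\,d(x,y)$, which is the triangle inequality. $\square$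

**Lemma 13.** Let $W$ be as in Section 3. If $u$ has $(B)_r$ on $W$ for some $r>0$, then $\Delta_\infty u\ge0$ in $W$ in the viscosity sense.

*Proof.* Let $\varphi\in C^2$ touch $u$ from above at $\hat x$, normalized so that $u(\hat x)=\varphi(\hat x)$, and suppose $\Delta_\infty\varphi(\hat x)<0$. In a chart put $\tilde\varphi=\varphi+|x-\hat x|^4$. The derivatives up to order two at $\hat x$ are unchanged, so $\Delta_\infty\tilde\varphi<0$ on a neighborhood of $\overline V$ for a small coordinate ball $V$ at $\hat x$ with $\overline V\subset W$ and $u\le\varphi$ on $\overline V$. By Lemma 1, $-\tilde\varphi$ is a viscosity subsolution in $V$, so it has $(B)_{r'}$ on $V$ for some $r'>0$ by Corollary 11. Also $u$ has $(B)_r$ on $V$: points of $\partial W$ are not in $V$, so $\mathrm{dist}(x,\partial V)\le\mathrm{dist}(x,\partial W)$ for $x\in V$. Theorem 9 on $V$, with $v=\tilde\varphi$ and radius $\min(r,r')$, gives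
$$0=(u-\tilde\varphi)(\hat x)\le\max_{\partial V}(u-\tilde\varphi)<0,$$
a contradiction. $\square$

**Proof of Theorem 5.** We go around (a), (b), (c) and then treat absolute minimizers.

**(a) implies (b).** The purpose is to see cones as competitors in Theorem 9. Let $W=V\setminus\{z\}$. It is nonempty and open, $\overline W\subset\Omega$ is compact, and $\partial W\neq\emptyset$ since $M$ is connected and $W\ne M$. By Corollary 11 applied on $W$, $u$ has $(B)_{r_0}$ on $W$ for some $r_0>0$; by Lemma 12, so does $-(a+b\,d(z,\cdot))$, as $z\notin W$. Theorem 9 with $v=a+b\,d(z,\cdot)$ gives $u-v\le\max_{\partial W}(u-v)\le0$.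

**(b) implies (c).** Here one chooses the right cone. Take $V=B(x,R)$, $z=x$, $a=u(x)$, $b=(\max_{\bar B(x,R)}u-u(x))/R\ge0$. Then $\overline V\subset\bar B(x,R)\subset\Omega$, and $\partial(V\setminus\{x\})\subset\{x\}\cup\{d(x,\cdot)=R\}$, where $u\le a+b\,d(x,\cdot)$ holds. So it holds in $V\setminus\{x\}$. At $y=x$ and for $d(x,y)=R$ the inequality (c) is trivial.

**(c) implies (a).** Property (c) contains $(B)_r$ on $\Omega$ for every $r$; Lemma 13 applies.

**$\infty$-harmonic implies absolutely minimizing.** We transfer the Lipschitz constant from $\partial V$ into $V$ by two applications of (b). Let $u$ be $\infty$-harmonic, $V$ nonempty and open, $\overline V\subset\Omega$. As above $\partial V\ne\emptyset$. By Corollary 11 and Lemma 6, $u$ is locally $d$-Lipschitz, and therefore $L:=\mathrm{Lip}_d(u,\partial V)<\infty$: otherwise there are $x_j,y_j\in\partial V$ with $|u(x_j)-u(y_j)|>j\,d(x_j,y_j)$; as $u$ is bounded on the compact set $\partial V$, $d(x_j,y_j)\to0$, and at a common limit point $u$ would not be locally Lipschitz. For $z\in\partial V$ we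 have $z\notin V$ and $u\le u(z)+L\,d(z,\cdot)$ on $\partial V$; (b) for $u$, and in the same way (b) for $-u$, gives
$$|u(x)-u(z)|\le L\,d(x,z)\qquad(x\in V,\ z\in\partial V).$$
Now fix $x\in V$. We have just shown $u\le u(x)+L\,d(x,\cdot)$ on $\partial V\cup\{x\}\supset\partial(V\setminus\{x\})$, so by (b) it holds in $V$. Hence $\mathrm{Lip}_d(u,V)\le L$. Conversely $\mathrm{Lip}_d(u,\partial V)\le\mathrm{Lip}_d(u,V)$ by continuity.

**Absolutely minimizing implies $\infty$-harmonic.** If $u$ is absolutely minimizing, so is $-u$; so by Lemma 13 it suffices to show that $u$ has $(B)_r$ on $\Omega$ for every $r$. Let $0<R<\mathrm{dist}(x,\partial\Omega)$, $b=(\max_{\bar B(x,R)}u-u(x))/R$, $C=u(x)+b\,d(x,\cdot)$, and suppose that the open set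
$$W=\{y\in B(x,R):u(y)>C(y)\}$$
is nonempty. Then $x\notin W$ and $\overline W\subset\bar B(x,R)\subset\Omega$. On $\partial W$ we have $u\ge C$ by continuity; at points of $\partial W$ in $B(x,R)$ also $u\le C$, since they are not in $W$; where $d(x,\cdot)=R$ we have $u\le\max_{\bar B(x,R)}u=C$. So $u=C$ on $\partial W$, and $\mathrm{Lip}_d(u,W)=\mathrm{Lip}_d(C,\partial W)\le b$. Let $y\in W$, $\tau>0$, take a curve from $y$ to $x$ of length at most $d(x,y)+\tau$, and let $z\in\partial W$ be its first exit point from $W$. By (1), $d(y,z)+d(z,x)\le d(x,y)+\tau$. The Lipschitz bound extends to $\overline W$ by continuity, so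
$$u(y)\le u(z)+b\,d(z,y)=u(x)+b\big(d(x,z)+d(z,y)\big)\le C(y)+b\tau .$$
As $\tau\to0$ we get $u(y)\le C(y)$, a contradiction. So $u\le C$ on $B(x,R)$, and on $\{d(x,\cdot)=R\}$ trivially. $\square$

## 8. Existence for continuous boundary values

It remains to prove existence in Theorem 4. The tool is Perron's method (Crandall–Ishii–Lions, *User's guide to viscosity solutions*, Lemmas 4.2 and 4.4, and Section 6 for stability); it is local, and we write it out.

**Lemma 14 (stability).** Let $\varphi$ be $C^2$ near $\hat x\in\Omega$ and let $u-\varphi$ have a local maximum at $\hat x$, where $u$ is a real-valued function. Suppose there are subsolutions $v_j$ in $\Omega$, numbers $\tau_j\to0$ and points $x_j\to\hat x$ with $v_j\le u+\tau_j$ near $\hat x$ (on a neighborhood independent of $j$) and $v_j(x_j)\to u(\hat x)$. Then $\Delta_\infty\varphi(\hat x)\ge0$.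

*Proof.* Add a constant so that $\varphi(\hat x)=u(\hat x)$, and in a chart put $\tilde\varphi=\varphi+|x-\hat x|^4$. On a small closed coordinate ball around $\hat x$ we have $v_j-\tilde\varphi\le\tau_j-|x-\hat x|^4$. Let $y_j$ be a maximum point of $v_j-\tilde\varphi$ on this ball. Then
$$v_j(x_j)-\tilde\varphi(x_j)\le v_j(y_j)-\tilde\varphi(y_j)\le\tau_j-|y_j-\hat x|^4 ,$$
and the left side tends to $0$, so $y_j\to\hat x$. For large $j$ the point $y_j$ is interior and $\Delta_\infty\tilde\varphi(y_j)\ge0$. Let $j\to\infty$; $\Delta_\infty\tilde\varphi$ is continuous and equals $\Delta_\infty\varphi$ at $\hat x$. $\square$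

**Step 1 (barriers).** We need a sub- and a supersolution with the right boundary values. Let first $f$ be $d$-Lipschitz with constant $L$, and put
$$f^+(x)=\min_{z\in\partial\Omega}\big(f(z)+L\,d(x,z)\big),\qquad f^-(x)=\max_{z\in\partial\Omega}\big(f(z)-L\,d(x,z)\big).$$
Both are $L$-Lipschitz, hence continuous. From $f(z)-f(z')\le L\,d(z,z')\le L\,d(x,z)+L\,d(x,z')$ we get $f^-\le f^+$, and both equal $f$ on $\partial\Omega$. For $z\in\partial\Omega$, $-(f(z)+L\,d(\cdot,z))$ has $(B)_r$ on $\Omega$ by Lemma 12, so by Lemma 13 $f(z)+L\,d(\cdot,z)$ is a supersolution. A test function touching $f^+$ from below at $\hat x$ also touches from below the member that attains the minimum at $\hat x$; so $f^+$ is a supersolution. Since $-f^-$ is the function $f^+$ built from $-f$, $f^-$ is a subsolution.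

**Step 2 (the largest subsolution).** We produce the candidate. Let $\mathcal F$ be the set of real-valued subsolutions $v\in USC(\Omega)$ with $f^-\le v\le f^+$. It contains $f^-$. Put $w=\sup_{v\in\mathcal F}v$, and let $w^*$ and $w_*$ be its upper and lower semicontinuous envelopes. By continuity of $f^\pm$, $f^-\le w_*\le w\le w^*\le f^+$. Then $w^*$ is a subsolution: if $w^*-\varphi$ has a local maximum at $\hat x$, the definitions of supremum and envelope give $v_j\in\mathcal F$ and $x_j\to\hat x$ with $v_j(x_j)\to w^*(\hat x)$, and $v_j\le w^*$; Lemma 14 with $\tau_j=0$ applies. So $w^*\in\mathcal F$, and $w=w^*$.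

**Step 3 ($w_*$ is a supersolution).** If it is not, we enlarge $w$ and contradict its maximality. Suppose $w_*-\varphi$ has a local minimum at $\hat x$ but $\Delta_\infty\varphi(\hat x)>0$. Adding a constant and subtracting $|x-\hat x|^4$ in a chart, we may assume, for all small $s>0$,
$$\varphi(\hat x)=w_*(\hat x),\qquad w_*\ge\varphi+|x-\hat x|^4\ \text{ and }\ \Delta_\infty\varphi>0\ \text{ on }B_s=\{|x-\hat x|<s\}.$$
We have $\varphi(\hat x)<f^+(\hat x)$: otherwise $f^+\ge w_*\ge\varphi$ near $\hat x$ with equality at $\hat x$, and since $f^+$ is a supersolution, $\Delta_\infty\varphi(\hat x)\le0$. So for small $s$ and then small $\sigma\in(0,(s/2)^4)$ we have $\varphi+\sigma\le f^+$ on $B_s$. Define $\hat w=\max(w,\varphi+\sigma)$ on $B_s$ and $\hat w=w$ on $\Omega\setminus B_s$. Where $s/2<|x-\hat x|<s$ we have $w\ge w_*\ge\varphi+(s/2)^4>\varphi+\sigma$, so $\hat w=w$ there. Thus $\hat w=w$ on the open set $\Omega\setminus\overline{B_{s/2}}$, while on $B_s$ it is the maximum of the subsolution $w=w^*$ and of $\varphi+\sigma$, which is a subsolution by Lemma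 1. A test function touching a maximum of two functions from above touches one of them from above; so $\hat w$ is an upper semicontinuous subsolution in $\Omega$, and $f^-\le\hat w\le f^+$. Hence $\hat w\in\mathcal F$ and $\hat w\le w$. But there are $x_j\to\hat x$ with $w(x_j)\to w_*(\hat x)=\varphi(\hat x)$, so for large $j$, $\hat w(x_j)\ge\varphi(x_j)+\sigma>w(x_j)$, a contradiction.

**Step 4 (the solution for Lipschitz $f$).** Now comparison closes the gap between the envelopes. Extend $w^*$ and $w_*$ by $f$ to $\partial\Omega$. Since they lie between $f^-$ and $f^+$, which are continuous on $\overline\Omega$ and equal $f$ on $\partial\Omega$, the extensions belong to $USC(\overline\Omega)$ and $LSC(\overline\Omega)$. The comparison proved in Section 6 gives $w^*\le w_*$. So $w=w^*=w_*$ is continuous on $\overline\Omega$, solves the equation and equals $f$ on $\partial\Omega$.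

**Step 5 (continuous $f$).** We pass to the limit. The $d$-Lipschitz functions on the compact set $\partial\Omega$ form an algebra that contains the constants and separates points, so by the Stone–Weierstrass theorem there are Lipschitz $f_j\to f$ uniformly. Let $u_j$ be the corresponding solutions. By comparison, $\|u_i-u_j\|_\infty\le\|f_i-f_j\|_\infty$, so $u_j\to u$ uniformly on $\overline\Omega$, with $u\in C(\overline\Omega)$ and $u=f$ on $\partial\Omega$. If $u-\varphi$ has a local maximum at $\hat x\in\Omega$, apply Lemma 14 with $v_j=u_j$, $\tau_j=\|u_j-u\|_\infty$, $x_j=\hat x$: $\Delta_\infty\varphi(\hat x)\ge0$. So $u$ is a subsolution; the same argument for $-u_j\to-u$ shows that it is a supersolution. This proves existence, and with the uniqueness from Section 6 completes the proof of Theorem 4. $\square$
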